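# Invariant minimal hyperspheres in $S^4$: open sets of metrics with exactly $k$, including $k=0$

## 1. Four great spheres and two marked points in $S^3$

Start with the unit sphere $S^3\subset\mathbb R^4$, its four coordinate great spheres $T_i=\{x_i=0\}\cap S^3$, $i=1,\dots,4$, and two points
$$p_+=\tfrac12(1,1,1,1),\qquad p_-=(\varepsilon_1\sqrt{.4},\ \varepsilon_2\sqrt{.1},\ \varepsilon_3\sqrt{.1},\ \varepsilon_4\sqrt{.4}),\qquad \varepsilon_i\in\{\pm1\}.$$
The sphere $T_i$ separates $p_+$ from $p_-$ exactly when $\varepsilon_i=-1$. So, with $k$ the number of minus signs, exactly $k$ of the four spheres separate the two points, and $k$ can be any of $0,1,2,3,4$. Two things will be done to this picture. First, the round metric $g_1$ is multiplied by a factor $1+t\phi$ with $t$ tiny, where $\phi$ is chosen so that among all the great spheres only a neighborhood of $T_1,\dots,T_4$ can still contain minimal spheres. Second, at a much smaller scale $\delta$, a small ball around each of $p_\pm$ is replaced by a piece ending in a cone tip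
$$d\tilde r^2+\tfrac14\tilde r^2 g_{S^2},\qquad\text{with a weight proportional to }\tilde r .$$
This cone with this weight is what one gets from flat $\mathbb C^2$ by dividing by the circle action $z\mapsto e^{i\theta}z$ and recording the length of the circles. So the modified $S^3$, with its weight, is the quotient of a smooth $S^1$-invariant metric on $S^4$, and the two tips are the two fixed points.

Here is what the construction is for. Let $S^1$ act on
$$S^4=\{(x,z_1,z_2)\in\mathbb R\times\mathbb C^2:\ x^2+|z_1|^2+|z_2|^2=1\},\qquad e^{i\theta}\cdot(x,z_1,z_2)=(x,e^{i\theta}z_1,e^{i\theta}z_2),$$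
the suspension of the Hopf action. Let $\mathcal M$ be the space of smooth $S^1$-invariant Riemannian metrics on $S^4$ with the $C^\infty$ topology.

**Definition.** An *$S^1$-invariant minimal hypersphere* of $(S^4,g)$, $g\in\mathcal M$, is a smooth closed embedded $g$-minimal hypersurface that is diffeomorphic to $S^3$ and invariant under the action. Two of them are distinct if they are different subsets of $S^4$.

For the round metric there are an equatorial and an embedded non-equatorial invariant minimal hypersphere. Yau's conjecture on four embedded minimal $2$-spheres in $S^3$ has been resolved for generic metrics. The corresponding expectation here, from Tongrui Wang, Zhichao Wang, Xin Zhou, "Equivariant min-max theory and the spherical Bernstein problem in $\mathbb S^4$", arXiv:2602.03984 (2026), is that a generic $g\in\mathcal M$ has at least four distinct invariant minimal hyperspheres, where *generic* means: for all $g$ in some comeager subset $\mathcal G\subset\mathcal M$ (one containing a countable intersection of open dense sets). The expectation is false.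

**Theorem 1.** There is a nonempty open set $\mathcal U\subset\mathcal M$ such that for every $g\in\mathcal U$, $(S^4,g)$ contains no $S^1$-invariant minimal hypersphere.

**Theorem 2.** For every $k\in\{0,1,2,3,4\}$ there is a nonempty open $\mathcal U^{(k)}\subset\mathcal M$ such that for every $g\in\mathcal U^{(k)}$ there are exactly four closed embedded $S^1$-invariant minimal hypersurfaces $\Sigma\subset S^4\setminus\{\text{poles}\}$ with $\Sigma/S^1\cong S^2$. Exactly $k$ of them are diffeomorphic to $S^3$, and $4-k$ to $S^2\times S^1$. In particular $(S^4,g)$ has exactly $k$ distinct $S^1$-invariant minimal hyperspheres.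

Theorem 1 already disproves the expectation. Indeed $\mathcal M$ is an open subset of the Fréchet space of invariant symmetric $2$-tensors, hence a Baire space, so a comeager $\mathcal G\subset\mathcal M$ is dense and meets $\mathcal U$. A metric in $\mathcal G\cap\mathcal U$ has no invariant minimal hypersphere. So even "at least one" fails generically, and the best lower bound valid for generic metrics is $0$.

## 2. Compactness, curvature and rigidity theorems used as black boxes

**(W)** B. White, *On the compactness theorem for embedded minimal surfaces in 3-manifolds with locally bounded area and genus*, Comm. Anal. Geom. 26 (2018). Let $g_i\to g$ smoothly on compact subsets of a $3$-manifold $\Omega$, and let $M_i\subset\Omega$ be properly embedded $g_i$-minimal surfaces with locally uniformly bounded area and bounded genus. After passing to a subsequence, $M_i$ converge, as varifolds and locally in the Hausdorff sense, to a smooth properly embedded (possibly empty) $g$-minimal surface $M'$ with locally constant integer multiplicities. The convergence is smooth away from a discrete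 set $Z\subset M'$ (only finitely many points in each compact set): near points of $M'\setminus Z$, $M_i$ is a union of $m$ graphs over $M'$ converging smoothly to $0$. Components of multiplicity one do not meet $Z$. The genus of a noncompact orientable surface is the supremum of the genera of its compact subsurfaces.

**(CS)** Choi–Schoen, Invent. Math. 81 (1985). For a closed Riemannian $3$-manifold there are $\epsilon_0,C$ such that, if $M$ is a minimal surface without boundary in $B_r(q)$, properly embedded in it, $r\le\epsilon_0$, and $\int_{M\cap B_r(q)}|A|^2\le\epsilon_0$, then $\sup_{M\cap B_{r/2}(q)}|A|^2\le Cr^{-2}$.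

We also use: Almgren (Ann. of Math. 84, 1966), a minimal $2$-sphere in the round $S^3$ is a great sphere; Frankel (1966), two closed minimal hypersurfaces in a closed manifold with $\mathrm{Ric}>0$ intersect; Allard's regularity theorem; and Hersch's balancing lemma, that for a positive measure with smooth density on a Riemannian sphere $S$ there is a conformal diffeomorphism $F:S\to S^2\subset\mathbb R^3$ whose three coordinates have mean zero.

**Sheets remark $(*)$.** In (W), let $K\subset M'\setminus Z$ be a compact connected two-sided subsurface. Locally $M_i$ near $K$ is a stack of $m$ disjoint graphs, and embeddedness orders them by height. Because $K$ is two-sided, "height" has a consistent sign along $K$, so the lowest local sheets fit together, then the second lowest, and so on. Hence for large $i$, $M_i$ near $K$ is a union of $m$ disjoint ordered graphs over all of $K$, and $K$ embeds in $M_i$. Consequently, *if $\Omega$ is orientable, all $M_i$ have genus $0$ and $M'$ is two-sided (automatic if $\Omega$ is simply connected), then $M'$ has genus $0$*. Indeed, given a compact connected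 subsurface of $M'$, perturb its boundary off $Z$ and remove small open discs around the finitely many points of $Z$ in it. What is left embeds in $M_i$, so it has genus $0$; removing discs does not change genus.

## 3. Passing to the weighted quotient, and where a direct existence argument breaks

Let $P_\pm=(\pm1,0,0)$ be the poles, $S^4_*=S^4\setminus\{P_\pm\}$, and
$$\pi:S^4_*\to Q=S^4_*/S^1\cong(-1,1)\times\mathbb{CP}^1,$$
a principal $S^1$-bundle. Let $V$ generate the action. For $g\in\mathcal M$ put $\ell=|V|_g$, a positive function on $Q$; let $\bar g$ be the quotient metric, and $\hat g=\ell\,\bar g$. A fiber has length $2\pi\ell$, and the area form of $\ell\bar g$ on a surface is $\ell\,dA_{\bar g}$. So for surfaces $S\subset Q$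
$$\mathrm{Vol}_g(\pi^{-1}(S))=2\pi\int_S\ell\,dA_{\bar g}=2\pi\,\mathrm{Area}_{\hat g}(S).$$

**Example (flat $\mathbb C^2$).** Here $\ell=|z|$ and $\bar g=d|z|^2+|z|^2g_{FS}$, where $g_{FS}$ is the quotient metric of the unit $S^3$, a round sphere of radius $\frac12$. So $\bar g=dr^2+\frac14r^2g_{S^2}$ with $r=|z|$. Every smooth invariant metric looks like this at small scales near a pole, up to a linear change of coordinates commuting with the action.

**Lemma 1.** (a) If $\Sigma$ is an $S^1$-invariant embedded hypersphere, then $P_\pm\notin\Sigma$ and $S=\pi(\Sigma)$ is an embedded $2$-sphere in $Q$ separating the two ends of $Q$. Conversely, if $S\subset Q$ is an embedded sphere, then $\pi^{-1}(S)\cong S^3$ if $S$ separates the ends, and $\pi^{-1}(S)\cong S^2\times S^1$ otherwise. (b) $\pi^{-1}(S)$ is $g$-minimal iff $S$ is $\hat g$-minimal.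

*Proof.* (a) If $\Sigma$ contained a pole, its $g$-normal line there would be an invariant real line in $\mathbb C^2$. The connected group $S^1$ acts on a line by isometries, hence trivially; but $S^1$ fixes no nonzero vector of $\mathbb C^2$. So $S^1$ acts freely on $\Sigma$ and $S$ is a closed embedded surface. The fibers are connected, so $\pi_1(\Sigma)=0$ surjects onto $\pi_1(S)$ and $S\cong S^2$.

Now let $S\subset Q$ be any embedded sphere. It separates $Q\cup\{\text{two ends}\}\cong S^3$ into two components. If both ends lie in one of them, the other is a region with compact closure in $Q$ bounded by $S$. The Chern class of the bundle is represented by a closed $2$-form on $Q$, so by Stokes the Chern number over $S$ is $0$ and $\pi^{-1}(S)\cong S^2\times S^1$. Otherwise $S$ and a slice $\{x\}\times\mathbb{CP}^1$, with $x$ close to $-1$, cobound a compact region in $Q$. Over the slice the bundle is the Hopf bundle, so the Chern number over $S$ is $\pm1$ and $\pi^{-1}(S)\cong S^3$. As $S^3\not\cong S^2\times S^1$, this also shows that $\pi(\Sigma)$ separates the ends when $\Sigma\cong S^3$.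

(b) If $\pi^{-1}(S)$ is minimal, its volume is stationary under lifts of variations of $S$, so $S$ is stationary for $\mathrm{Area}_{\hat g}$. Conversely, the mean curvature vector $\vec H$ of $\pi^{-1}(S)$ is an invariant normal field. Used as a variation field it descends to a variation of $S$; if $S$ is stationary, then $\int|\vec H|^2=0$. $\square$

So the question becomes: *which minimal spheres of $(Q,\hat g)$ separate the two ends?*

**Simplest cases by hand.** In the round metric write $x=\cos\alpha$. Then $\ell=\sin\alpha$ and $\bar g=d\alpha^2+\frac14\sin^2\!\alpha\,g_{S^2}$; the slice $\alpha=\pi/2$ is the equator. More generally suppose $g$ is invariant under the full group $U(2)$ acting on $\mathbb C^2$. Each slice $\{x=\text{const}\}$ is a $U(2)$-orbit, so its mean curvature is constant, and so is its volume $A(x)$ under $U(2)$. Since $A>0$ and $A\to0$ at both poles, $A$ has an interior maximum $x_0$. There $0=A'(x_0)=\int H\langle\partial_x,\nu\rangle$ with $H$ constant and $\langle\partial_x,\nu\rangle>0$, so $H=0$. Thus very symmetric metrics always have at least one invariant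 minimal hypersphere. A small sphere around a point of $Q$ is the other type: its preimage is the boundary of a tube around an orbit, $S^2\times S^1$.

**The direct approach to existence.** A sensible person now tries min-max: sweep $Q$ out by spheres, all separating the two ends, as the slices do, and take a min-max limit. The exact point of failure is that *area does not see separation*. Let $S\subset Q$ be any sphere that does not separate, bounding a compact region $D$. Let $B$ be the region $\{|z|<r\}$ around one end, disjoint from $D$, and join $D$ to $B$ by a thin solid tube. The (smoothed) boundary of $D\cup\text{tube}\cup B$ is a sphere that separates the ends. Its $\hat g$-area differs from that of $S$ by the area of the small sphere $\{|z|=r\}$, which is $O(r^3)$ (exactly $\pi r^3$ in the flat case, as $\ell=r$ and the radius is $r/2$), plus an arbitrarily small contribution of the tube. Letting $r\to0$, separating spheres converge as varifolds to the non-separating sphere $S$. So a limit of separating spheres can be non-separating. The proof turns this obstruction into a construction: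 a quotient all of whose minimal spheres leave both ends on one side.

To control *all* minimal spheres of a quotient we need compactness, and for that an area bound independent of the sphere.

## 4. A spectral gap and an area bound from Bakry–Émery positivity

**Definition.** For quotient data $(\bar g,\ell)$ put $f=-\log\ell$ and
$$\mathcal R_g=\mathrm{Ric}_{\bar g}+\nabla^2_{\bar g}f,$$
the Bakry–Émery Ricci tensor of $(\bar g,e^{-f})$. Replacing $\ell$ by $\kappa\ell$ with a constant $\kappa>0$ changes $f$ by a constant and leaves $\mathcal R_g$ unchanged.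

**Example and a reason for the choice.** For flat $\mathbb C^2$, $\bar g=dr^2+\frac14r^2g_{S^2}$ and $f=-\log r$. The cone has Ricci curvature $0$ radially and $(1-\frac14)/(\frac14r^2)=3/r^2$ tangentially; $\nabla^2f$ is $f''=1/r^2$ radially and $f'/r=-1/r^2$ tangentially. So $\mathcal R$ has eigenvalues $r^{-2},2r^{-2},2r^{-2}$: strictly positive, and more so near the tip. One might instead try to use $\mathrm{Ric}_{\hat g}$. Here $\hat g=r(dr^2+\frac14r^2g_{S^2})$; with $\varrho=\frac23r^{3/2}$ this is $d\varrho^2+\frac9{16}\varrho^2g_{S^2}$, a cone whose radial Ricci curvature is $0$. There is no margin, so nothing strict survives a perturbation argument. The tensor $\mathcal R$ has a margin, and Lemma 2 shows that it is enough.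

**Lemma 2.** Suppose $\mathcal R_g\ge c\,\bar g$ with $c>0$ and $\kappa\ell\le L$ on $Q$. Let $S\subset Q$ be an embedded $\hat g$-minimal sphere and $d\sigma=\kappa\ell\,dA_{\bar g}=dA_{\kappa\hat g}$ on $S$. Then
$$\lambda:=\inf\Big\{\frac{\int_S|\nabla w|_{\bar g}^2\,d\sigma}{\int_Sw^2\,d\sigma}:\ \int_Sw\,d\sigma=0,\ w\ne0\Big\}\ \ge\ \frac c2,\qquad \mathrm{Area}_{\kappa\hat g}(S)\le\frac{16\pi L}c .$$
The same holds for a closed $3$-sphere $N$ with a smooth metric $\bar g$, smooth $\ell=e^{-f}>0$ (no poles), $\mathrm{Ric}+\nabla^2f\ge c\,\bar g$, $\kappa\ell\le L$, and an embedded $\ell\bar g$-minimal sphere.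

Sanity check: for the round $S^3$, $\ell=\kappa=L=1$, $c=2$, a great sphere has $\lambda=2\ge1$ and area $4\pi\le8\pi$.

*Proof.* **Step 1: set up a Dirichlet problem on one side of $S$.** The number $\lambda$ does not depend on $\kappa$, so let $\kappa=1$. Put $d\mu=e^{-f}d\mathrm{vol}_{\bar g}$, $\Delta_f=\Delta-\langle\nabla f,\nabla\cdot\rangle$, and define $\Delta^S_f$ on $S$ in the same way. Let $\varphi$ be a first eigenfunction: $\Delta_f^S\varphi=-\lambda\varphi$. For a unit normal $\nu$ let $h(X,Y)=\langle\nabla_X\nu,Y\rangle$, $H=\mathrm{tr}\,h$. The first variation of $\int_Se^{-f}dA$ with normal speed $w$ is $\int_S(H-\partial_\nu f)\,w\,e^{-f}dA$, so $\hat g$-minimality means $H=\partial_\nu f$. The form $h$ changes sign with $\nu$; hence we can choose a component $\Omega$ of $Q\setminus S$, with outward normal $\nu$, such that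
$$\int_Sh(\nabla\varphi,\nabla\varphi)\,d\sigma\ge0.$$
Let $\tilde\Omega\subset S^4$ be the closure of $\pi^{-1}(\Omega)$, a smooth compact domain with boundary $\pi^{-1}(S)$, possibly containing poles in its interior. Let $\tilde u$ be the $g$-harmonic function on $\tilde\Omega$ with boundary values $\varphi\circ\pi$. It is smooth up to the boundary and, by uniqueness, invariant, so $\tilde u=u\circ\pi$ off the poles. Since $\mathrm{vol}_g$ pushes forward to $2\pi\ell\,d\mathrm{vol}_{\bar g}=2\pi\,d\mu$ and $|\nabla(w\circ\pi)|_g=|\nabla w|_{\bar g}\circ\pi$, comparing Dirichlet integrals gives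
$$\Delta_g(w\circ\pi)=(\Delta_{\bar g}w+\langle\nabla\log\ell,\nabla w\rangle)\circ\pi=(\Delta_fw)\circ\pi .$$
Hence $\Delta_fu=0$ in $\Omega$.

**Step 2: integrate Bochner's formula; the poles contribute nothing.** Bochner's formula for $\Delta_fu=0$ reads $\frac12\Delta_f|\nabla u|^2=|\nabla^2u|^2+\mathcal R_g(\nabla u,\nabla u)$. Upstairs, $|\nabla\tilde u|^2$ is smooth on all of $\tilde\Omega$, and poles have measure zero. The divergence theorem on $\tilde\Omega$, divided by $2\pi$, gives
$$\int_\Omega\big(|\nabla^2u|^2+\mathcal R_g(\nabla u,\nabla u)\big)d\mu=\int_S\tfrac12\partial_\nu|\nabla u|^2d\sigma=\int_S\big(\nabla^2u(\nabla\varphi,\nu)+u_\nu\nabla^2u(\nu,\nu)\big)d\sigma,$$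
using $\nabla u=\nabla\varphi+u_\nu\nu$ on $S$. In the same way $\int_S\varphi u_\nu\,d\sigma=\int_\Omega|\nabla u|^2d\mu>0$.

**Step 3: evaluate the boundary term.** On $S$,
$$0=\Delta_fu=\Delta_f^S\varphi+(H-f_\nu)u_\nu+\nabla^2u(\nu,\nu),$$
so $\nabla^2u(\nu,\nu)=\lambda\varphi$ by minimality. For $X$ tangent to $S$, $\nabla^2u(X,\nu)=X(u_\nu)-\langle\nabla u,\nabla_X\nu\rangle=X(u_\nu)-h(X,\nabla\varphi)$. Also $\int_S\langle\nabla\varphi,\nabla u_\nu\rangle d\sigma=\lambda\int_S\varphi u_\nu\,d\sigma$. Altogether
$$c\int_\Omega|\nabla u|^2d\mu\le2\lambda\int_S\varphi u_\nu\,d\sigma-\int_Sh(\nabla\varphi,\nabla\varphi)\,d\sigma\le2\lambda\int_\Omega|\nabla u|^2d\mu,$$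
that is, $\lambda\ge c/2$.

**Step 4: area from the spectral gap.** For general $\kappa$, Hersch's lemma gives a conformal diffeomorphism $F:(S,\bar g|_S)\to S^2\subset\mathbb R^3$ with $\int_SF_i\,d\sigma=0$. Since $\sum F_i^2=1$ and $\sum_i|\nabla F_i|^2dA_{\bar g}$ is twice the pulled-back area form of $S^2$,
$$\lambda\,\mathrm{Area}_{\kappa\hat g}(S)=\lambda\sum_i\int_SF_i^2d\sigma\le\sum_i\int_S|\nabla F_i|_{\bar g}^2\,\kappa\ell\,dA_{\bar g}\le8\pi L .$$
With $\lambda\ge c/2$ this is the area bound. In the closed case work directly on $N$ instead of $S^4$; nothing else changes. $\square$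

## 5. The factor $1+t\phi$: only neighborhoods of $T_1,\dots,T_4$ carry minimal spheres

The round $S^3$ has a three-parameter family of minimal spheres. We now choose $\phi$ so that $g_t=(1+t\phi)g_1$ keeps only four of them, and so that $\phi$ is *constant* near $p_\pm$, where we shall operate later.

Let $\phi_0=\sum_{i=1}^4i\,x_i^2$. Then $\phi_0(p_+)=\frac14\cdot10=\frac52$ and $\phi_0(p_-)=.4+.2+.3+1.6=\frac52$; this is why the coordinates of $p_-$ were chosen as they were. Let $G=\{\pm1\}^4$ act by coordinate reflections. For small $\eta\in(0,\frac\pi4)$ the closed $2\eta$-balls about the $32$ points $q\in G\{p_+,p_-\}$ are disjoint and contained in $\{|x_i|>0.2\ \forall i\}$ (note $\sqrt{.1}>0.3$). With a smooth $\chi$, $\chi=1$ on $[0,1]$, $\chi=0$ on $[2,\infty)$, $0\le\chi\le1$, put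
$$\phi=\phi_0+\sum_{q\in G\{p_+,p_-\}}\chi\big(d(\cdot,q)/\eta\big)\big(\tfrac52-\phi_0\big).$$
Then $\phi$ is smooth and $G$-invariant, $1\le\phi\le4$, and $\phi=\frac52$ on $\overline{B_\eta(p_\pm)}$. Put $g_t=(1+t\phi)g_1$ and $f_0=-\log(1+t\phi)$.

**Averages over great spheres.** For $n\in S^3$ let $S_n=n^\perp\cap S^3$, and for smooth $\psi$ let $\Phi_\psi(n)=\int_{S_n}\psi\,dA_{g_1}$. For $B\in so(4)$ with Killing field $K(x)=Bx$ we have $S_{e^{sB}n}=e^{sB}S_n$, so the derivative of $\Phi_\psi$ at $n$ in direction $Bn$ is $\int_{S_n}K\psi$. Since $\int_{S_n}x_i^2=\frac{4\pi}3(1-n_i^2)$,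
$$\Phi_{\phi_0}(n)=\frac{4\pi}3\sum_ii(1-n_i^2),$$
a Morse function on $S^3$ with critical points exactly $\pm e_1,\dots,\pm e_4$, because the coefficients $1,2,3,4$ are distinct.

We pass from $\phi_0$ to $\phi$. On the $2\eta$-balls $|\frac52-\phi_0|\le C\eta$, so $|\phi-\phi_0|\le C\eta$, $|\nabla(\phi-\phi_0)|\le C$, $|\nabla^2(\phi-\phi_0)|\le C/\eta$, all supported in these balls, in which $S_n$ has area $O(\eta^2)$. Derivatives of $\Phi_\psi$ up to order two are integrals over $S_n$ of up to two Killing derivatives of $\psi$; hence $\|\Phi_\phi-\Phi_{\phi_0}\|_{C^2}=O(\eta)$. Therefore, for small $\eta$, $\Phi_\phi$ has exactly one critical point near each $\pm e_i$, it is nondegenerate, and there are no others. Moreover $\pm e_i$ themselves are critical: $\Phi_\phi$ is $G$-invariant, so its gradient at $\pm e_i$ is fixed by the reflections in the other three coordinates, which have no common nonzero fixed vector in $T_{\pm e_i}S^3$. *Fix $\eta$ so small that the critical points of $\Phi:=\Phi_\phi$ are exactly $\pm e_i$ and are nondegenerate.*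

**Lemma 3.** For all sufficiently small $t>0$: $1+t\phi\le2$, $|\nabla^2f_0|_{g_1}\le1$ (so $\mathrm{Ric}_{g_1}+\nabla^2f_0\ge g_1$), $\mathrm{Ric}_{g_t}>0$, and every embedded $g_t$-minimal sphere lies in $\{|x_i|<0.1\}$ for some $i$.

*Proof.* The first three claims follow from $f_0\to0$ and $g_t\to g_1$ smoothly, as $\mathrm{Ric}_{g_1}=2g_1$. Suppose the last one fails for $g_{t_j}$-minimal spheres $S_j$, $t_j\to0$. Lemma 2 (closed case, $\bar g=g_1$, $\ell=1+t_j\phi$, $\kappa=c=1$, $L=2$) bounds their areas by $32\pi$. By (W) on $S^3$ a subsequence converges to a closed embedded $g_1$-minimal surface. It is nonempty by Hausdorff convergence in the compact $S^3$, connected by Frankel, and of genus $0$ by $(*)$. By Almgren it is a great sphere $S_n$, and $S_j\to m|S_n|$ as varifolds.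

Which $n$ can occur? Let $K$ be a $g_1$-Killing field with flow $\psi_s$. Since $\psi_s$ preserves $g_1$, $\mathrm{Area}_{g_{t_j}}(\psi_sS_j)=\int_{S_j}(1+t_j\phi\circ\psi_s)\,dA_{g_1}$. The derivative at $s=0$ vanishes by minimality; divide by $t_j$:
$$\int_{S_j}K\phi\,dA_{g_1}=0 .$$
In the limit $\int_{S_n}K\phi=0$ for all $K$, so $n$ is a critical point of $\Phi$, that is, $n=\pm e_i$ for some $i$. By Hausdorff convergence $S_j\subset\{|x_i|<0.1\}$ for large $j$, a contradiction. $\square$

*Fix such a $t$*, and let $\Omega=S^3\setminus\{p_+,p_-\}$ from now on.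

## 6. Inserting two cone tips while keeping Bakry–Émery positivity

Near $p_\pm$ use polar coordinates with $\rho=\sin d(\cdot,p_\pm)$, so $B_\eta(p_\pm)=\{\rho<\sin\eta\}$ and $g_1=\frac{d\rho^2}{1-\rho^2}+\rho^2g_{S^2}$. Let $s=\log\rho$; subscripts $s$ denote derivatives. We look for rotationally symmetric metrics and weights
$$\frac{d\rho^2}{v^2}+\rho^2g_{S^2},\qquad y=v^2,\qquad vf_s=-a,$$
with $v,a$ functions of $s$. Let $r$ be arclength, $\partial_r=v\,\partial_\rho$, $'=d/dr$, and $e$ a unit tangential vector. The warped product formulas are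
$$\mathrm{Ric}(\partial_r,\partial_r)=-\tfrac{2\rho''}\rho,\quad\mathrm{Ric}(e,e)=-\tfrac{\rho''}\rho+\tfrac{1-\rho'^2}{\rho^2},\quad\nabla^2f(\partial_r,\partial_r)=f'',\quad\nabla^2f(e,e)=\tfrac{f'\rho'}\rho .$$
Since $\frac d{dr}=\frac v\rho\frac d{ds}$, we get $\rho'=v$, $\rho\rho''=\frac12y_s$, $f'=-a/\rho$, $f''=v(a-a_s)/\rho^2$. Hence
$$\begin{aligned}\rho^2(\mathrm{Ric}+\nabla^2f)(\partial_r,\partial_r)&=v(a-a_s)-y_s,\\ \rho^2(\mathrm{Ric}+\nabla^2f)(e,e)&=1-y-\tfrac12y_s-av,\end{aligned}\tag{1}$$
and the mixed terms vanish.

**What has to be paid for.** At the tip we need $v=a=\frac12$, so $y=\frac14$; outside we need the round values $y=1-\rho^2$, $a=0$. Thus $y$ has to rise from $\frac14$ to almost $1$ as $s$ increases, and where it rises the radial Ricci term $-y_s$ is negative. The only thing that can pay is $v(a-a_s)$, so the weight must be varied together with the metric. Write $y\approx1-\zeta$ and take $a$ proportional to $\zeta$. Then the inequality holds while $-\zeta_s$ is a small multiple of $\zeta$, so $\zeta$ may decay slowly and exponentially in $s$. It cannot reach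 $0$ this way: if $\zeta$ vanishes at a finite $s_1$, then $-\zeta_s/\zeta$ is unbounded below $s_1$. For the final cutoff another positive term must pay, and it is the round curvature $2\rho^2$. This works if $\zeta$ has already decayed well below $\rho^2$ when the cutoff begins. The tip is therefore inserted over a very long logarithmic interval.

**Step 1: the functions.** Let $0<\delta<\min(\frac14,\sin\eta)$, $s_1=\log\delta$, and
$$s_0=s_1-2-10(\log3+2-2s_1),\qquad\text{so that } s_0+1<s_1-1 .$$
Choose smooth functions of $s$:

* $E=\exp(-\frac1{10}\Lambda(s-s_0))$, where $\Lambda=0$ on $(-\infty,0]$, $0\le\Lambda'\le1$, $\Lambda(w)\ge w-1$ for $w\ge0$;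
* $\beta=1$ for $s\le s_1-1$, $\beta=0$ for $s\ge s_1$, $-2\le\beta_s\le0$;
* $\theta$ nondecreasing, $\theta=0$ for $s\le s_0$, $\theta=1$ for $s\ge s_0+1$.

Put
$$\zeta=\tfrac34\beta E,\qquad\xi=-\zeta_s\ge0,\qquad y=1-\zeta-\theta\rho^2,\qquad v=\sqrt y,\qquad a=\tfrac23\zeta .$$

**Step 2: bounds on $\xi$ and $v$.** On $[s_1-1,s_1]$ we have $\Lambda(s-s_0)\ge s_1-s_0-2$, so
$$E\le e^{-(s_1-s_0-2)/10}=\tfrac13e^{2s_1-2}\le\tfrac13\rho^2 .$$
Since $\xi=\frac34(-\beta_sE+\frac1{10}\beta E\Lambda')$ and $\beta_s=0$ off $[s_1-1,s_1]$,
$$\xi\le\tfrac1{10}\zeta+\tfrac12\rho^2\ \text{ everywhere},\qquad\xi\le\tfrac1{10}\zeta\ \text{ for }s\le s_1-1 .$$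
For $s\le s_1$, $\rho\le\delta<\frac14$ gives $y\ge\frac14-\rho^2\ge\frac3{16}\ge\frac19$, so $\frac13\le v\le1$.

**Step 3: lower bounds for (1).** We have $y_s=\xi-\theta_s\rho^2-2\theta\rho^2$, $a_s=-\frac23\xi$, $\theta_s\ge0$. For $s\le s_1$ the first expression in (1) is $\frac23v(\zeta+\xi)-\xi+\theta_s\rho^2+2\theta\rho^2$, and with $v\ge\frac13$ it is at least
$$\text{(A)}\qquad\tfrac29\zeta-\xi+2\theta\rho^2 .$$
The second is $\zeta+\theta\rho^2-\frac12\xi+\frac12\theta_s\rho^2+\theta\rho^2-\frac23\zeta v$, and with $v\le1$ it is at least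
$$\text{(B)}\qquad\tfrac13\zeta-\tfrac12\xi+2\theta\rho^2 .$$

* For $s\le s_0+1$: $\beta=1$ and $\Lambda\le1$, so $\zeta\ge\frac34e^{-1/10}\ge0.67$, and $\xi\le\zeta/10$. Then (A) $\ge(\frac29-\frac1{10})\zeta\ge0.08$, (B) $\ge(\frac13-\frac1{20})\zeta\ge0.08$, and $0.08\ge\frac1{16}\ge\rho^2$.
* For $s_0+1\le s\le s_1$: $\theta=1$ and $\xi\le\frac1{10}\zeta+\frac12\rho^2$, so (A) $\ge\frac32\rho^2$ and (B) $\ge\frac74\rho^2$.
* For $s\ge s_1$: $y=1-\rho^2$, $a=0$, and both expressions in (1) equal $2\rho^2$ (round).

In all cases both expressions in (1) are $\ge\rho^2$.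

**Step 4: the inserted metric and its properties.** On $B_\eta(p_\pm)\setminus\{p_\pm\}$ set
$$\bar g_\delta=\frac{d\rho^2}{v^2}+\rho^2g_{S^2},\qquad f_\delta=-\log(1+\tfrac52t)+\int_s^{s_1}\frac av\,ds' .$$
As $\phi=\frac52$ on $B_\eta(p_\pm)$, this equals $(g_1,f_0)$ for $\rho\ge\delta$. Extend it by $(g_1,f_0)$ to all of $\Omega$. Then:

(i) $\mathrm{Ric}_{\bar g_\delta}+\nabla^2f_\delta\ge\bar g_\delta$ on $\Omega$ (Step 3 inside $B_\eta(p_\pm)$, Lemma 3 outside).

(ii) $e^{-f_\delta}\le1+t\phi\le2$, because the integral is $\ge0$.

(iii) For $s\le s_0$: $\zeta=\frac34$, $\theta=0$, so $v=a=\frac12$ and $f_s=-1$. With $\tilde r=2\rho$ this is $\bar g_\delta=d\tilde r^2+\frac{\tilde r^2}4g_{S^2}$ and $e^{-f_\delta}=\kappa_\delta\tilde r$, with the *same* constant $\kappa_\delta>0$ at both points.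

(iv) The spheres $\{\rho=\text{const}\}$, $0<\rho\le\sin\eta$, have positive mean curvature in $e^{-f_\delta}\bar g_\delta$ with respect to the direction of increasing $\rho$. With $f=f_\delta$ the unit normal is $e^{f/2}\partial_r$ and the area density is $e^{-f}\rho^2$, so the mean curvature equals
$$e^{f/2}\frac v\rho\,\partial_s\log(e^{-f}\rho^2)=e^{f/2}\frac v\rho\Big(\frac av+2\Big)>0 .$$

**Step 5: the lift to $S^4$.** We identify $Q$ with $\Omega$ so that the tips become smooth poles. Let $\iota:\mathbb{CP}^1\to S^2$ be a diffeomorphism with $\iota^*g_{S^2}=4g_{FS}$. Let $\tau:(-1,1)\to(-1,1)$ be an increasing diffeomorphism with $\sqrt{1-\tau(x)^2}=\frac12\sqrt{1-x^2}$ for $x$ near $\pm1$ (near $\pm1$ this prescribes $\tau=\pm\frac12\sqrt{3+x^2}$, which is increasing and tends to $\pm1$). With $e_0=(1,0,0,0)$ put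
$$F_0(x,[z])=(\tau(x),\sqrt{1-\tau(x)^2}\,\iota[z])\in S^3\setminus\{\pm e_0\}\subset\mathbb R\times\mathbb R^3 .$$
Let $\Psi$ be a diffeomorphism of $S^3$ with $\Psi(\pm e_0)=p_\pm$ that is isometric for $g_1$ near $\pm e_0$. To get one, take a rotation carrying $e_0$ to $p_+$. Follow it by an isotopy that moves the image $-p_+$ of $-e_0$ along an arc to $p_-$, supported away from $p_+$ and rigid near the moving point (cut off, near the moving point, the Killing fields generating a path of rotations that follows the arc). Then $F=\Psi F_0:Q\to\Omega$ is a diffeomorphism. Near the ends $\rho\circ F=\sqrt{1-\tau^2}=\frac12\sqrt{1-x^2}=|z|/2$, that is, $\tilde r=|z|$, and by (iii) $F^*\bar g_\delta=d|z|^2+|z|^2g_{FS}$. Identify $Q$ with $\Omega$ via $F$; the end at $P_\pm$ becomes $p_\pm$.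

Let $\varpi=\mathrm{Im}(\sum\bar z_kdz_k)/|z|^2$. It is invariant and $\varpi(V)=1$, so it is a connection form on $S^4_*$. Put
$$g_\delta=\pi^*\bar g_\delta+(\ell_\delta\circ\pi)^2\varpi^2,\qquad\ell_\delta=e^{-f_\delta}/\kappa_\delta .$$
Near $P_\pm$, in the smooth chart $z$ of $S^4$, $\ell_\delta=|z|$ and $g_\delta=d|z|^2+|z|^2g_{FS}+|z|^2\varpi^2=|dz|^2$. So $g_\delta$ is a smooth $S^1$-invariant metric on $S^4$, flat near the poles, with quotient data $(\bar g_\delta,\ell_\delta)$. That both poles are smooth uses that $\kappa_\delta$ is the same at both.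

## 7. Open neighborhoods on which all estimates persist

Fix $\delta_j\to0$ and write $\kappa_j=\kappa_{\delta_j}$.

**Lemma 4.** There is an open neighborhood $\mathcal U_j\ni g_{\delta_j}$ in $\mathcal M$ such that every $g'\in\mathcal U_j$ (with $\bar g',\ell',\hat g'$) satisfies:

* (U1) $\mathcal R_{g'}=\mathrm{Ric}_{\bar g'}-\nabla^2\log\ell'\ge\frac12\bar g'$ on $Q=\Omega$;
* (U2) $\kappa_j\ell'\le3$;
* (U3) the spheres $\{\rho=c\}$ around $p_\pm$, $0<c\le\sin\eta$, have positive $\hat g'$-mean curvature with respect to the direction of increasing $\rho$;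
* (U4) outside the balls $\{\rho<\delta_j\}$ around $p_\pm$: $\|\bar g'-g_1\|_{C^j}+\|\kappa_j\ell'-(1+t\phi)\|_{C^j}<1/j$ (norms with respect to $g_1$).

*Proof.* **Step 1: compact subsets of $Q$.** We have $\ell'^2=g'(V,V)$, and for the $\varpi$-horizontal lifts $\tilde X,\tilde Y$ of $X,Y$
$$\bar g'(X,Y)=g'(\tilde X,\tilde Y)-\frac{g'(\tilde X,V)\,g'(\tilde Y,V)}{g'(V,V)} .$$
So on each compact subset of $Q$, $(\bar g',\ell')$ depends continuously on $g'$ in every $C^l$-norm. For $g_{\delta_j}$ all conditions hold strictly on compact subsets: (i) gives (U1), (ii) gives (U2), (iv) gives (U3), and in (U4) the left side is $0$ since $\kappa_j\ell_{\delta_j}=e^{-f_{\delta_j}}$. Hence they hold there for $g'$ near $g_{\delta_j}$. The set in (U4) is itself compact in $\Omega$. For (U2) on all of $Q$: if $g'\le(1+\epsilon)^2g_{\delta_j}$, then $\kappa_j\ell'\le2(1+\epsilon)<3$ for small $\epsilon$.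

**Step 2: (U1) and (U3) near a pole, by scaling.** Let $g_{\delta_j}=|dz|^2$ on $\{|z|<r_0\}$, with $r_0<1$ so small that $\rho=|z|/2$ there. For $0<2\alpha<r_0$ let $D_\alpha(z)=\alpha z$ and $g^\alpha=\alpha^{-2}D_\alpha^*g'$ on $\mathcal A=\{\frac12\le|z|\le2\}$. Its components are $g'_{ab}(\alpha z)$, and $\alpha<1$, so
$$\big\|g^\alpha-|dz|^2\big\|_{C^2(\mathcal A)}\le\big\|g'-|dz|^2\big\|_{C^2(|z|<r_0)}\quad\text{uniformly in }\alpha .$$
For the flat metric $\mathcal R$ has eigenvalues $|z|^{-2},2|z|^{-2},2|z|^{-2}$, all $\ge\frac14$ on $\mathcal A$, and $\{|z|=1\}$ has positive $\hat g$-mean curvature by the formula in (iv). Both are stable under $C^2$-small changes. So if $g'$ is $C^2$-close enough to $g_{\delta_j}$, then for *all* $\alpha$, $\mathcal R_{g^\alpha}\ge\frac18\bar g^\alpha$ on $\mathcal A$ and $\{|z|=1\}$ has positive $\hat g^\alpha$-mean curvature. The $(0,2)$-tensor $\mathcal R$ is invariant under constant scaling of $g$, while $\bar g$ scales like $g$. Pulling back by $D_\alpha^{-1}$, at $|z|=\alpha<\frac12$,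
$$\mathcal R_{g'}\ge\frac1{8\alpha^2}\,\bar g'\ge\frac12\,\bar g',$$
and $\{|z|=\alpha\}=\{\rho=\alpha/2\}$ has positive $\hat g'$-mean curvature. This covers $0<|z|<r_0/2$; the rest is compact and was done in Step 1. $\square$

For $g'\in\mathcal U_j$ and an embedded $\hat g'$-minimal sphere $S\subset\Omega$ we note two consequences.

**(2)** $\lambda\ge\frac14$ in Lemma 2, and $\mathrm{Area}_{\kappa_j\hat g'}(S)\le96\pi$. (Use $c=\frac12$, $L=3$.)

**(3)** $S$ is not contained in $B_\eta(p_+)$ or in $B_\eta(p_-)$. Otherwise, at a maximum of $\rho$ on $S$, $S$ touches a sphere $\{\rho=c\}$ from inside. There the mean curvature of $S$ in the direction of increasing $\rho$ is at least that of the sphere, hence positive by (U3), contradicting minimality.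

## 8. Limits of minimal spheres do not feel the tips

**Proposition 5.** Let $g_j'\in\mathcal U_j$ for infinitely many $j$, and let $S_j\subset\Omega$ be embedded $\hat g_j'$-minimal spheres. After passing to a subsequence there is an embedded $g_t$-minimal sphere $\bar M\subset S^3$, with $p_\pm\notin\bar M$, such that $S_j\to\bar M$ in the Hausdorff sense in $S^3$ and in the sense of (W) on $\Omega$, with some multiplicity. Moreover, all $S_j$ lie in a fixed compact subset of $\Omega$.

*Proof.* **Step 1: a limit in $\Omega$.** By (U4), $\kappa_j\hat g_j'=\kappa_j\ell_j'\bar g_j'\to(1+t\phi)g_1=g_t$ smoothly on compact subsets of $\Omega$; by (2) areas are bounded. By (W) a subsequence of $S_j$ converges to a properly embedded $g_t$-minimal surface $M'\subset\Omega$ of finite area. As $\Omega$ is simply connected, $M'$ is two-sided, and it has genus $0$ by $(*)$. Moreover $M'\ne\emptyset$: otherwise, by local Hausdorff convergence, $S_j\subset B_\eta(p_+)\cup B_\eta(p_-)$ for large $j$, and since $S_j$ is connected this contradicts (3).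

The limit $M'$ might run into $p_\pm$. Steps 2–6 show that $\bar M:=\overline{M'}$ is a smooth closed embedded surface in $S^3$. Let $p\in\{p_\pm\}\cap\overline{M'}$. On $B_\eta(p)$, $g_t$ is a constant multiple of $g_1$, so there $M'$ is $g_1$-minimal; we use $g_1$ and $r=d(\cdot,p)$.

**Step 2: area growth, and stationarity across $p$.** The field $X=\sin r\,\partial_r$ satisfies $\nabla X=\cos r\,\mathrm{Id}$. For Lipschitz $\gamma(r)$ with compact support in $(0,\eta)$,
$$0=\int_{M'}\mathrm{div}_{M'}(\gamma X)=\int_{M'}\big(2\gamma\cos r+\gamma'\sin r\,|\nabla^{M'}r|^2\big).$$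
Take $\gamma=\chi_\epsilon\gamma_0$ with $\gamma_0\ge0$ nonincreasing and $\chi_\epsilon$ nondecreasing from $0$ (for $r\le\epsilon$) to $1$ (for $r\ge2\epsilon$), $\chi_\epsilon'\le2/\epsilon$. The term with $\chi_\epsilon'$ is $\ge0$ and can be dropped, so, using $|\nabla^{M'}r|\le1$,
$$2\int\chi_\epsilon\gamma_0\cos r\le-\int\chi_\epsilon\gamma_0'\sin r .$$
Let $\epsilon\to0$ and $\gamma_0\to1_{[0,R]}$. With $I(R)=\mathrm{Area}(M'\cap B_R(p))<\infty$ we get $2\cos R\,I(R)\le\sin R\,I'(R)$ for a.e. $R$. Since $I$ is nondecreasing, the singular part of its distributional derivative is $\ge0$, so $I(R)/\sin^2R$ is nondecreasing, and $I(R)\le CR^2$. For a test field $Y$ compactly supported in $B_\eta(p)$, use $\chi_\epsilon Y$: the error is at most $C\epsilon^{-1}I(2\epsilon)\le C\epsilon\to0$. So $M'$ is a stationary integral varifold in $B_\eta(p)$. Let $\Theta=\lim_{R\to0}I(R)/(\pi R^2)$ be its density at $p$.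

**Step 3: tangent cones are planes, with the same multiplicity.** For any $r_i\to0$ let $M_i'=r_i^{-1}\exp_p^{-1}(M')$. These are minimal for the metrics $r_i^{-2}\exp_p^*g_1$ pulled back under $w\mapsto r_iw$, which converge smoothly to the Euclidean metric on compact subsets of $\mathbb R^3$. The $M_i'$ have genus $0$ and locally bounded area. By (W) on $\mathbb R^3\setminus\{0\}$ (applied on an exhaustion by annuli) a subsequence converges to a smooth properly embedded surface with multiplicities. By the area growth no mass concentrates at $0$, the limit varifold is stationary across $0$, and its area ratios about $0$ are constant and equal to $\Theta$. By Euclidean monotonicity it is a cone. As $p\in\overline{M'}$ and $M'$ has density $\ge1$ at its points, upper semicontinuity of the density gives $\Theta\ge1$, so the cone is nonzero. Its link is a union of disjoint embedded closed geodesics of $S^2$; any two great circles meet, so it is one great circle. Hence the limit is a plane $P$ with multiplicity $m=\Theta$, independent of the sequence, and the convergence is smooth away from a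 discrete set in $P\setminus\{0\}$.

**Step 4: finite total curvature.** This will remove the discrete set. Fix one such sequence $r_i$, strictly decreasing and with convergence, and choose $b\in(1,2)$ so that $\partial B_b$ misses the discrete set. Put $R_i=br_i$. By $(*)$, near $\partial B_b$, for large $i$, $M_i'$ is a union of $m$ graphs over an annulus of $P$, converging smoothly to $0$. Hence $M'\cap\partial B_{R_i}$ is transverse and consists of $m$ circles, each with total geodesic curvature, as boundary of the part in $B_{R_i}$, tending to $2\pi$. For large $i$ and $i'>i$ with $R_{i'}<R_i$ let $N=M'\cap(\overline{B_{R_i}}\setminus B_{R_{i'}})$, a nonempty compact surface of genus $0$ with $2m$ boundary circles. If it has $n_0\ge1$ components, $\chi(N)=2n_0-2m\ge2-2m$. The Gauss equation gives $K=1-\frac12|A|^2$, so by Gauss–Bonnet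
$$\tfrac12\int_N|A|^2=\mathrm{Area}(N)-2\pi\chi(N)+\int_{\partial N}\kappa_g\le C$$
with $C$ independent of $i'$: the outer circles contribute $2\pi m+o(1)$, the inner ones $-2\pi m+o(1)$. Let $i'\to\infty$: $\int_{M'\cap B_{R_i}}|A|^2<\infty$.

**Step 5: near $p$, $M'$ is $m$ nearly flat annuli.** By Step 4, $\int_{M'\cap B_{2R}(p)}|A|^2\to0$ as $R\to0$. Apply (CS) in $(S^3,g_1)$ on balls of radius $d(q,p)/2$ about points $q\in M'$ near $p$; these balls do not contain $p$. It gives $|A|\le C/r$ on $M'$ near $p$. So for any $r_i\to0$ the rescalings $M_i'$ have locally bounded curvature in $\mathbb R^3\setminus\{0\}$, and a subsequence converges to an $m$-fold plane $P$ as in Step 3. The convergence is now smooth everywhere. Indeed, if tangent planes of $M_i'$ at points of a compact subset of $\mathbb R^3\setminus\{0\}$ stayed at a definite angle to $P$, the curvature bound would provide pieces of $M_i'$ that are graphs over discs of definite size in these tangent planes, and these would reach a definite distance from $P$, against Hausdorff convergence. So tangent planes converge to that of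 $P$, $M_i'$ is locally a union of graphs with small gradient over $P$, and elliptic regularity for the minimal surface equation gives smooth convergence, as $m$ ordered graphs on compact subsets of $\mathbb R^3\setminus\{0\}$.

Arguing by contradiction with sequences $R_i\to0$ we obtain, for all sufficiently small $R$: on $M'\cap\{\frac R2\le r\le2R\}$ we have $|\nabla^{M'}r|\ge\frac12$, and $M'\cap\{\frac R2\le r\le2R\}$, rescaled by $1/R$, consists of $m$ pieces, each smoothly close (uniformly, as $R\to0$) to a once-covered annulus $\{\frac12\le|w|\le2\}$ in a plane through $0$. The plane may depend on $R$. In particular $M'\cap\partial B_R$ consists of $m$ circles. So, for $r_*$ small, $r:M'\cap\{0<r\le r_*\}\to(0,r_*]$ is a proper submersion whose fibers are $m$ circles, hence a fiber bundle over an interval. Therefore $M'\cap\{0<r\le r_*\}$ is a union of $m$ disjoint half-open annuli $A_1,\dots,A_m$. Each $A_l$ meets each $\partial B_R$, $R\le r_*$, in exactly one circle; and $A_l\cap\{\frac R2\le r\le2R\}$ is connected, so at each small scale it is one of the $m$ nearly planar pieces.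

**Step 6: the puncture is removable and $m=1$.** Summing the areas $(\frac{3\pi}4+o(1))R^2$ of $A_l\cap\{\frac R2\le r\le R\}$ over dyadic scales gives $\mathrm{Area}(A_l\cap B_R)=(\pi+o(1))R^2$. As in Step 2, $A_l$ is stationary across $p$, and its density at $p$ is $1$. By Allard's theorem $A_l\cup\{p\}$ is a smooth embedded minimal disc near $p$. Suppose $m\ge2$. Two of these discs meet only at $p$. If they are not tangent there, they intersect along a curve through $p$, which is impossible. If they are tangent, write them near $p$ as graphs over a common planar disc. The difference of the graph functions solves a linear elliptic equation and is nonzero on the punctured disc, hence has one sign there; it vanishes at the center. By the strong maximum principle it is identically $0$, which is impossible. So $m=1$ and $\overline{M'}$ is smooth and embedded near $p$.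

**Step 7: $\bar M$ is a sphere far from $p_\pm$, and so is $S_j$.** $\bar M$ is a nonempty closed embedded $g_t$-minimal surface. It is connected by Frankel ($\mathrm{Ric}_{g_t}>0$), and of genus $0$ since $M'$ is, so it is a sphere. By Lemma 3, $\bar M\subset\{|x_i|<0.1\}$ for some $i$. The balls $B_{2\eta}(p_\pm)$ lie in $\{|x_i|>0.2\}$, so $\bar M\cap B_{2\eta}(p_\pm)=\emptyset$ and $M'=\bar M$. For large $j$, $S_j$ does not meet the compact shells $\{\eta/2\le d(\cdot,p_\pm)\le\eta\}$. By connectedness $S_j$ lies inside one of the two inner balls or outside both $\eta$-balls, and (3) leaves only the second case: $S_j\cap B_\eta(p_\pm)=\emptyset$. Thus all these $S_j$ lie in a fixed compact subset of $\Omega$, and Hausdorff convergence is global. $\square$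

## 9. All signs positive: no invariant minimal hypersphere

*Proof of Theorem 1.* Take $k=0$, that is, all $\varepsilon_i=1$. Suppose that for infinitely many $j$ some $g_j'\in\mathcal U_j$ admits an invariant minimal hypersphere. By Lemma 1 we get embedded $\hat g_j'$-minimal spheres $S_j\subset\Omega$ separating $p_+$ from $p_-$. By Proposition 5 and Lemma 3, for some $i$ and infinitely many $j$, $S_j\subset\{|x_i|<0.15\}$. But $p_+$ and $p_-$ both lie in
$$\{x\in S^3:\ x_l\ge0.2\ \ \forall l\},$$
and this set is path connected: points of the segment in $\mathbb R^4$ joining two of its points have coordinates $\ge0.2$ and norm $\le1$, so after normalization the coordinates are still $\ge0.2$. So $p_+$ and $p_-$ are joined by a path disjoint from $S_j$, a contradiction. Hence for all large $j$ no metric in the nonempty open set $\mathcal U_j$ admits an $S^1$-invariant minimal hypersphere. $\blacksquare$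

## 10. Arbitrary signs: exactly four minimal spheres, $k$ of them separating

Let $k$ be arbitrary. As $\phi$ is $G$-invariant, $T_i$ is the fixed set of a $g_t$-isometry, hence $g_t$-minimal (for every $t$). It separates $p_+$ and $p_-$ iff $\varepsilon_i=-1$, so for exactly $k$ indices. To count exactly we need that limits have multiplicity one and that the $T_i$ are nondegenerate.

**Lemma 6 (multiplicity one).** Let $S_j$ be spheres as in Proposition 5 converging to $\bar M$, or $g_{t_j}$-minimal spheres converging as in Lemma 3 ($t_j\to0$) to $S_n$. Then the multiplicity is one and convergence is smooth.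

*Proof.* The idea: several sheets joined only through tiny necks would produce a test function with almost no energy, against the spectral gap of Lemma 2. Let $T$ be the limit sphere, $m$ the multiplicity, $Z\subset T$ the finite bad set, and suppose $m\ge2$. Let $d=d_{g_1}(\cdot,Z)$. By $(*)$, for small $\epsilon$ and $j\ge j(\epsilon)$, $S_j\cap\{d\ge\epsilon^2\}$ is contained in the union of $m$ disjoint ordered sheets, graphs over the connected surface $T\cap\{d\ge\epsilon^2/2\}$ converging smoothly to it. Let
$$\omega_\epsilon=0\ (d\le\epsilon^2),\qquad\omega_\epsilon=\frac{\log(d/\epsilon^2)}{\log(1/\epsilon)}\ (\epsilon^2\le d\le\epsilon),\qquad\omega_\epsilon=1\ (d\ge\epsilon),$$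
with $\omega_\epsilon\equiv1$ if $Z=\emptyset$. Let $w=\omega_\epsilon$ on the lowest sheet, $w=-c_j\omega_\epsilon$ on the others, and $w=0$ on $S_j\cap\{d\le\epsilon^2\}$, with $c_j$ chosen so that $\int w\,d\sigma=0$. This is a Lipschitz function on $S_j$. The weights and metrics converge smoothly near $T$ (by (U4) and $p_\pm\notin T$, respectively trivially). So for fixed $\epsilon$, as $j\to\infty$: $c_j\to\frac1{m-1}$; $\int w^2d\sigma\ge c_0>0$ with $c_0$ independent of $\epsilon$; and
$$\int|\nabla w|^2d\sigma\le\frac C{\log^2(1/\epsilon)}\int_{T\cap\{\epsilon^2<d<\epsilon\}}d^{-2}+o(1)\le\frac C{\log(1/\epsilon)}+o(1),$$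
since near each point of $Z$ the last integral is comparable with $\int_{\epsilon^2}^\epsilon2\pi\,d^{-1}\,\mathrm dd=2\pi\log(1/\epsilon)$. For small $\epsilon$ and large $j$ this contradicts the bound $\lambda\ge\frac14$ of (2) (respectively $\lambda\ge\frac12$ from Lemma 2 with $c=1$). So $m=1$, and (W) gives smooth convergence. $\square$

**Lemma 7.** For all sufficiently small $t>0$ the embedded $g_t$-minimal spheres are exactly $T_1,\dots,T_4$, and each is nondegenerate (no nonzero Jacobi fields).

*Proof.* **Step 1: finite-dimensional reduction.** Fix $T=T_i$ and a Hölder exponent $\alpha\in(0,1)$. For small $u\in C^{2,\alpha}(T)$ let $S(u)=\{\cos u(x)\,x+\sin u(x)\,e_i:x\in T\}$,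
$$\mathsf A_t(u)=\mathrm{Area}_{g_t}(S(u))=\int_{S(u)}(1+t\phi)\,dA_{g_1},\qquad d\mathsf A_t(u)[w]=\int_T\mathcal H(t,u)\,w\,dA .$$
For small $u$ the variation fields are transverse to $S(u)$, so $S(u)$ is $g_t$-minimal iff $\mathcal H(t,u)=0$. Here $\mathcal H$ is smooth from $(t,u)$ near $0$ to $C^{0,\alpha}(T)$, $\mathcal H(t,0)=0$, and $D_u\mathcal H(0,0)=-(\Delta+2)$, with kernel $\mathcal K=\mathrm{span}\{x_l|_T\}_{l\ne i}$. Let $\Pi$ be the $L^2$-projection to $\mathcal K$ and $\langle\cdot,\cdot\rangle$ the $L^2$-product on $T$. Since $-(\Delta+2)$ is an isomorphism between the complements of $\mathcal K$ in $C^{2,\alpha}$ and $C^{0,\alpha}$, the implicit function theorem gives, for small $(t,b)\in\mathbb R\times\mathcal K$, a unique small $u=u(t,b)$, smooth in $(t,b)$, with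
$$\Pi u=b,\qquad(1-\Pi)\mathcal H(t,u)=0 .$$
Put $F(t,b)=\mathsf A_t(u(t,b))$. As $\mathcal H(t,u(t,b))\in\mathcal K$ and $\Pi\,\partial_bu[b']=b'$,
$$\partial_bF[b']=\langle\mathcal H(t,u(t,b)),b'\rangle .\tag{4}$$
So small solutions of $\mathcal H(t,u)=0$ correspond to critical points of $F(t,\cdot)$.

**Step 2: $F$ is $4\pi$ plus $t$ times a perturbation of $\Phi$.** Great spheres $S_n$ near $T$ are the $S(u)$ with $\tan u=-\langle x,n\rangle/n_i$. They solve $\mathcal H(0,u)=0$, and the map from the linear function $\tan u\in\mathcal K$ to $\Pi u\in\mathcal K$ has derivative the identity at $0$. So by uniqueness the $S(u(0,b))$ are exactly these, $S_{n(b)}$, with $b\mapsto n(b)$ a local diffeomorphism, $n(0)=e_i$, and $F(0,b)=4\pi$. Hence $F=4\pi+t\,\Gamma(t,b)$ with $\Gamma$ smooth. Since $d\mathsf A_0(u(0,b))=0$,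
$$\Gamma(0,b)=\partial_tF(0,b)=\int_{S_{n(b)}}\phi\,dA_{g_1}=\Phi(n(b)),$$
which has a nondegenerate critical point at $b=0$.

**Step 3: local uniqueness and nondegeneracy.** By the implicit function theorem for $\partial_b\Gamma(t,b)=0$ there is a fixed neighborhood of $0\in\mathcal K$ in which, for small $t>0$, $\Gamma(t,\cdot)$ has exactly one critical point, and it is nondegenerate. Since $u=0$ is a solution, that point is $b=0$, with $u(t,0)=0$. So there is $\epsilon_1>0$ independent of small $t>0$ such that $T$ is the only $g_t$-minimal $S(u)$ with $\|u\|_{C^{2,\alpha}}<\epsilon_1$.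

If $D_u\mathcal H(t,0)w=0$, put $b'=\Pi w$. Uniqueness for the linearized projected equation gives $w=\partial_bu(t,0)[b']$. Differentiating (4), $\partial_b^2F(t,0)[b',b'']=\langle D_u\mathcal H(t,0)w,b''\rangle=0$ for all $b''\in\mathcal K$. As $\partial_b^2F=t\,\partial_b^2\Gamma$ is nondegenerate at $b=0$, $b'=0$, and so $w=0$. Thus $T$ is nondegenerate.

**Step 4: no other minimal spheres.** If the first claim failed for a sequence $t_j\to0$ with spheres $S_j\notin\{T_1,\dots,T_4\}$, then as in Lemma 3 and by Lemma 6 a subsequence of $S_j$ converges smoothly with multiplicity one to $S_{\pm e_i}=T_i$ for some $i$. So $S_j=S(u_j)$ with $\|u_j\|_{C^{2,\alpha}}\to0$, hence $S_j=T_i$ by Step 3, a contradiction. $\square$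

*Proof of Theorem 2.* Fix $t$ small as in Lemmas 3 and 7, and build $g_{\delta_j}$ and $\mathcal U_j$ with this $t$.

**Step 1: each $T_i$ persists uniquely.** The sphere $T_i\subset\Omega$ is compact and nondegenerate for $g_t$, and by (U4) $\kappa_j\hat g'\to g_t$ smoothly near $T_i$, uniformly for $g'\in\mathcal U_j$. Write $\mathcal H_{g'}(u)$ for the analog of $\mathcal H$ for the metric $\kappa_j\hat g'$, and $L=D_u\mathcal H(t,0):C^{2,\alpha}(T_i)\to C^{0,\alpha}(T_i)$. This is a self-adjoint elliptic operator with zero kernel, hence an isomorphism. For $\epsilon_2$ small and $j$ large, $u\mapsto u-L^{-1}\mathcal H_{g'}(u)$ is a contraction with constant $\frac12$ on $\{\|u\|_{C^{2,\alpha}}<\epsilon_2\}$; and $\|L^{-1}\mathcal H_{g'}(0)\|\le\epsilon_2/4$ for $j$ large, so it maps the closed ball of radius $\epsilon_2/2$ into itself. So for every sufficiently small $\epsilon_2>0$ there is $j_0$ such that for $j\ge j_0$ and $g'\in\mathcal U_j$ there is exactly one $\hat g'$-minimal $S(u)$ over $T_i$ with $\|u\|_{C^{2,\alpha}}<\epsilon_2$. Fix $\epsilon_2$ small and call this surface $T_i(g')$,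 $i=1,\dots,4$; it is smooth by elliptic regularity. For $\epsilon_2$ small these are four distinct spheres. $T_i(g')$ is isotopic to $T_i$ in $\Omega$ through the $S(cu)$, $0\le c\le1$, which stay in $\{|x_i|<0.1\}$ and so avoid $p_\pm$; so it separates $p_\pm$ iff $\varepsilon_i=-1$.

**Step 2: there are no others.** Suppose that for infinitely many $j$ there were $g_j'\in\mathcal U_j$ and an embedded $\hat g_j'$-minimal sphere $S_j\ne T_1(g_j'),\dots,T_4(g_j')$. By Proposition 5 and Lemmas 6 and 7 a subsequence converges smoothly with multiplicity one to some $T_i$. So $S_j=S(u_j)$ over $T_i$ with $\|u_j\|_{C^{2,\alpha}}\to0$, and uniqueness gives $S_j=T_i(g_j')$, a contradiction. Hence for all large $j$ and all $g'\in\mathcal U_j$, the embedded $\hat g'$-minimal spheres in $Q$ are exactly $T_1(g'),\dots,T_4(g')$, exactly $k$ of which separate the ends.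

**Step 3: back to $S^4$.** By Lemma 1 the preimages of $T_1(g'),\dots,T_4(g')$ are exactly the closed embedded $S^1$-invariant $g'$-minimal hypersurfaces in $S^4\setminus\{P_\pm\}$ with quotient $S^2$. Of these, $k$ are diffeomorphic to $S^3$ and $4-k$ to $S^2\times S^1$, and every invariant minimal hypersphere is among them. Take $\mathcal U^{(k)}=\mathcal U_j$ with $j$ large. $\blacksquare$
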